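\title{Monochromatic balanced double stars below the factor $r-\frac12$}

\begin{abstract}
The balanced double star $S_{n,n}$ is the tree on $2n+2$ vertices obtained by joining the centers of two disjoint stars with $n$ leaves each. We prove that for all $r\ge 3$ and $n\ge 1$, every $r$-coloring of the edges of a complete graph on at least $\lfloor (r-\frac12-\epsilon_0)(2n+2)\rfloor$ vertices contains a monochromatic $S_{n,n}$, where $\epsilon_0=2\cdot 10^{-10}$. This answers a question of Bal, DeBiasio and Oren-Dahan in the affirmative. For two colors no such improvement of the factor $r-\frac12$ is possible, and when $r-1$ is a prime power the factor cannot be lowered below $r-1$.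
\end{abstract}

\section{Introduction}

A \emph{double star} is a tree obtained from two disjoint stars by joining their centers with an edge. In the \emph{balanced} double star $S_{n,n}$ both stars have $n$ leaves, so $S_{n,n}$ has $2n+2$ vertices and both centers have degree $n+1$; for example, $S_{1,1}$ is the path on four vertices. An \emph{$r$-coloring} of the complete graph $K_N$ assigns one of the colors $1,\dots,r$ to each edge, and the degree of a vertex $v$ in color $i$ is the number of edges of color $i$ at $v$. How large must $N$ be, as a multiple of $2n+2$, for every $r$-coloring of $K_N$ to contain a monochromatic $S_{n,n}$?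

With one color the factor is $1$. With $r$ colors, density alone gives the factor $r$: a graph with no $S_{n,n}$ has average degree at most $2n$ (Lemma~\ref{lem:degrees}), and the average degrees of the $r$ color classes add up to $N-1$, so $N\ge 2rn+2$ suffices. The bound $2n$ is attained by disjoint unions of cliques $K_{2n+1}$, which are too small to hold $S_{n,n}$. It is approached by the complete bipartite graphs $K_{n,m}$ with $m$ large, in which every edge has an end of degree $n$, too small for a center. The color classes, however, must together fill $K_N$, and the question is how well graphs of these two kinds fit together. The following is known: \emph{for all $r\ge2$, $n\ge1$ and $N\ge (r-\frac12)2n+2$, in every $r$-coloring of $K_N$ either there is a monochromatic copy of every double star on $2n+2$ vertices, or every vertex has degree at least $n+1$ and at most $2n$ in every color.} The threshold has a simple meaning: $(r-\frac12)2n=n+(r-1)2n$ is the largest total degree of a vertex that has degree at most $n$ in one color and at most $2n$ in all others. Bal, DeBiasio and Oren-Dahan~\cite{BDO} asked whether the factor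 $r-\frac12$ can be improved.

\begin{quote}
\textbf{Question.} Is it true that for every $r\ge3$ there is an $\epsilon$ with $0<\epsilon<\frac12$ such that, for every $n\ge1$, in every $r$-coloring of the complete graph on $\lfloor (r-\frac12-\epsilon)(2n+2)\rfloor$ vertices either there is a monochromatic $S_{n,n}$, or every vertex has degree at least $n+1$ in every color?
\end{quote}

Here $\epsilon$ may depend on $r$ but not on $n$, and the condition $\epsilon<\frac12$ keeps the factor above $r-1$. The answer is yes. Moreover, $\epsilon$ can be chosen independently of $r$, and the second alternative is not needed.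

\begin{theorem}\label{thm:main}
Let $\epsilon_0=2\cdot10^{-10}$. For all $r\ge3$, all $n\ge1$ and every $N\ge\lfloor (r-\frac12-\epsilon_0)(2n+2)\rfloor$, every $r$-coloring of the edges of $K_N$ contains a monochromatic $S_{n,n}$.
\end{theorem}

Thus every $\epsilon$ with $0<\epsilon\le\epsilon_0$ works in the Question. The proof is self-contained and does not use the known result quoted above. The hypothesis $r\ge3$ is needed.

\begin{theorem}\label{thm:two}
For $r=2$ no $\epsilon\in(0,\frac12)$ has the property in the Question. More precisely, if $0<\epsilon<\frac12$, then for every $n$ with $2\epsilon(n+1)>1$ there is a $2$-coloring of the complete graph on $\lfloor(\frac32-\epsilon)(2n+2)\rfloor$ vertices with no monochromatic $S_{n,n}$ in which some vertex has degree less than $n+1$ in some color.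
\end{theorem}

There is also a limit to how far the factor can be lowered.

\begin{proposition}\label{prop:affine}
If $r-1$ is a prime power, there is an $r$-coloring of the complete graph on $(r-1)^2\lfloor (2n+1)/(r-1)\rfloor$ vertices without a monochromatic $S_{n,n}$. So for such $r$ the factor $r-\frac12-\epsilon_0$ in Theorem~\ref{thm:main} cannot be replaced by a constant below $r-1$.
\end{proposition}

Theorem~\ref{thm:two} might suggest that the degree count behind the factor $r-\frac12$ is sharp for every $r$. The reason to guess otherwise is the following. Just below the threshold, a vertex with degree at most $n$ in one color and at most $2n$ in the others needs degree almost exactly $2n$ in $r-1$ colors. In a graph without $S_{n,n}$, adjacent vertices of degree about $2n$ have almost the same neighborhood, so such vertices cluster into near-cliques. For $r=2$ a vertex needs one near-clique. For $r\ge3$ it needs, on average, more than one, and near-cliques of two different colors cannot overlap much, because they compete for the same edges.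

Section~\ref{sec:colorings} proves Theorem~\ref{thm:two} and Proposition~\ref{prop:affine}. Sections~\ref{sec:graphs} and~\ref{sec:tight} contain the basic counting, Section~\ref{sec:model} carries out the clique argument in an exact model case with three colors, and Sections~\ref{sec:setup}--\ref{sec:cliques} prove Theorem~\ref{thm:main}.

\section{Two colorings without a monochromatic $S_{n,n}$}\label{sec:colorings}

The first coloring pairs a clique in one color with an unbalanced complete bipartite graph in the other.

\begin{proof}[Proof of Theorem~\ref{thm:two}]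
Let $N=\lfloor(\frac32-\epsilon)(2n+2)\rfloor$. Since $3n+3-2\epsilon(n+1)<3n+2$, we have $N\le 3n+1$, and since $\frac32-\epsilon>1$, we have $N\ge 2n+2$. Split the vertices into sets $R$ and $T$ with $|R|=2n+1$ and $1\le|T|\le n$. Color the edges inside $R$ and inside $T$ red, and the edges between $R$ and $T$ blue. A red component has at most $2n+1$ vertices, so there is no red $S_{n,n}$. Every blue edge has an end in $R$, whose blue degree is $|T|\le n$, so no blue edge joins two centers of a blue $S_{n,n}$. The vertices of $R$ have blue degree less than $n+1$. For each fixed $\epsilon$ the condition $2\epsilon(n+1)>1$ holds for all large $n$, which gives the first statement.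
\end{proof}

The second coloring keeps all monochromatic components small. Recall that for a prime power $p$, the affine plane of order $p$ has the $p^2$ elements of $\mathbb{F}_p^2$ as points and the sets $\{a+\lambda b:\lambda\in\mathbb{F}_p\}$ with $b\ne0$ as lines. Every line has $p$ points, two distinct points lie on exactly one line, and the lines fall into $p+1$ parallel classes, one for each direction, each of which partitions the points.

\begin{proof}[Proof of Proposition~\ref{prop:affine}]
Let $p=r-1$ and $s=\lfloor(2n+1)/p\rfloor$. If $s=0$ there is nothing to prove. Otherwise replace each point of the affine plane of order $p$ by a set of $s$ vertices, and number the parallel classes $1,\dots,r$. An edge between two different sets receives the number of the class of the line through the two points, and an edge inside a set receives color $1$. Both ends of an edge of color $i$ lie over the same line of class $i$, and the lines of class $i$ are disjoint, so every component of color $i$ lies over one line and has at most $ps\le 2n+1$ vertices. Hence there is no monochromatic $S_{n,n}$. Since $ps\ge 2n+1-(p-1)$, the number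 of vertices is $p^2s\ge (r-1)(2n+2)-(r-1)^2$. If $\gamma<r-1$ is a constant, this exceeds $\gamma(2n+2)$ for large $n$, and deleting vertices gives a coloring on $\lfloor\gamma(2n+2)\rfloor$ vertices with no monochromatic $S_{n,n}$.
\end{proof}

This coloring shows the price of overlapping cliques. Two blown-up lines share $s$ vertices, only color $1$ receives the edges among them, and so every vertex has degree $(p-1)s$, about $2n-\frac{2n}{r-1}$ rather than $2n$, in each color other than $1$.

\section{Graphs without $S_{n,n}$}\label{sec:graphs}

Let $G$ be a graph on a vertex set $V$, with neighborhoods $\Gamma(v)$ and degrees $d(v)=|\Gamma(v)|$. A vertex is \emph{small} if $d(v)\le n$ and \emph{large} if $d(v)\ge n+1$. A large vertex is \emph{huge} if $d(v)\ge 2n+1$ and \emph{medium} otherwise. Everything we use about $S_{n,n}$ is contained in the following local description.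

\begin{lemma}\label{lem:union}
An edge $uv$ joins the two centers of a copy of $S_{n,n}$ in $G$ if and only if $u$ and $v$ are large and $|\Gamma(u)\cup\Gamma(v)|\ge 2n+2$. Consequently, if $G$ has no $S_{n,n}$ and $uv$ is an edge with both ends large, then
\begin{equation}\label{eq:diff}
|\Gamma(u)\cup\Gamma(v)|\le 2n+1,\qquad |\Gamma(v)\setminus\Gamma(u)|\le 2n+1-d(u),
\end{equation}
and neither end is huge. In particular, all neighbors of a huge vertex are small.
\end{lemma}

\begin{proof}
If $u,v$ are the centers of a copy, they have degree at least $n+1$ and all $2n+2$ vertices of the copy lie in $\Gamma(u)\cup\Gamma(v)$. Conversely, put $P=\Gamma(u)\setminus\{v\}$ and $R=\Gamma(v)\setminus\{u\}$. Then $|P|,|R|\ge n$, and $P\cup R=(\Gamma(u)\cup\Gamma(v))\setminus\{u,v\}$ has at least $2n$ elements. We need an $n$-element set $P'\subseteq P$ of leaves for $u$ with $|R\setminus P'|\ge n$. If $|P\setminus R|\ge n$, take $P'\subseteq P\setminus R$; then $R\setminus P'=R$. Otherwise take $P'$ with $P\setminus R\subseteq P'\subseteq P$; then $R\setminus P'=(P\cup R)\setminus P'$ has at least $2n-n$ elements.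

The second bound in \eqref{eq:diff} follows from the first by subtracting $d(u)$. Since $u\in\Gamma(v)\setminus\Gamma(u)$, it gives $1\le 2n+1-d(u)$, so $u$ is not huge, and by symmetry neither is $v$.
\end{proof}

A huge vertex may have arbitrarily large degree, but each of its edges ends at a small vertex, and a small vertex has at most $n$ edges. The next lemma charges the degrees of the huge vertices to the small ones, and records what is lost when a small vertex spends an edge on a vertex that is not huge.

\begin{lemma}\label{lem:degrees}
Let $G$ have no $S_{n,n}$, let $Y$ and $A$ be its sets of small and huge vertices, and let $Q_G=\sum_{y\in Y}|\Gamma(y)\setminus A|$. For every set $W$ with $Y\cup A\subseteq W\subseteq V$,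
\[
\sum_{w\in W}d(w)\le 2n\,(|W|-|A|)-Q_G .
\]
In particular, taking $W=V$, the average degree of $G$ is at most $2n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:union} every edge at $A$ goes to $Y$, so
\[
\sum_{a\in A}d(a)=\sum_{y\in Y}|\Gamma(y)\cap A|=\sum_{y\in Y}d(y)-Q_G\le n|Y|-Q_G .
\]
The vertices of $Y$ contribute at most $n|Y|$ to the sum over $W$, and the remaining $|W|-|A|-|Y|$ vertices are medium and contribute at most $2n$ each. The total is at most $2n|Y|-Q_G+2n(|W|-|A|-|Y|)$.
\end{proof}

The last lemma bounds the share of a complete bipartite graph that $G$ can cover by edges with two large ends.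

\begin{lemma}\label{lem:bip}
Let $G$ have no $S_{n,n}$, let $U,Z\subseteq V$ be disjoint and nonempty, and let $F$ be a set of edges of $G$ between $U$ and $Z$, each with both ends large in $G$. Then $|F|\le (2n+1)\,\dfrac{|U||Z|}{|U|+|Z|}$.
\end{lemma}

\begin{proof}
Let $\deg$ denote degree in the bipartite graph with edge set $F$. For $yz\in F$ with $y\in U$ and $z\in Z$, the $F$-neighbors of $y$ lie in $Z$ and those of $z$ lie in $U$, so the two sets are disjoint and $\deg y+\deg z\le|\Gamma(y)\cup\Gamma(z)|\le 2n+1$ by \eqref{eq:diff}. The degrees on each side sum to $|F|$, so the Cauchy--Schwarz inequality, applied to each side, gives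
\[
|F|^2\Big(\frac1{|U|}+\frac1{|Z|}\Big)\le\sum_{v\in U\cup Z}(\deg v)^2=\sum_{yz\in F}(\deg y+\deg z)\le(2n+1)|F| .\qedhere
\]
\end{proof}

\section{Huge, tight and ordinary vertices}\label{sec:tight}

Fix an $r$-coloring of $K_N$ on the vertex set $V$ with no monochromatic $S_{n,n}$. Let $\Gamma_i(v)$ and $d_i(v)$ be the neighborhood and degree of $v$ in color $i$, so that $\sum_i d_i(v)=N-1$. The terms \emph{$i$-small, $i$-large, $i$-huge} refer to the graph of color $i$, and $Y_i$, $X_i=V\setminus Y_i$, $A_i$ denote the corresponding sets of vertices. We sort the vertices into three kinds: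
\begin{itemize}
\item $B=\bigcup_i A_i$, the vertices that are huge in some color;
\item $C$, the \emph{tight} vertices, which are huge in no color and small in some color;
\item the \emph{ordinary} vertices, all of whose degrees lie in $[n+1,2n]$.
\end{itemize}
Let $W=B\cup C$ be the set of vertices that are not ordinary, $b=|B|$ and $c=|C|$. Then $Y_i\cup A_i\subseteq W$ for every $i$. For $y\in V$ let
\[
q(y)=\sum_{i:\ y\notin A_i}|\Gamma_i(y)\cap Y_i|,\qquad Q=\sum_{y\in V}q(y).
\]
Thus $q(y)$ counts the edges $yz$ in whose color $z$ is small and $y$ is not huge. Counting the same pairs from $z$ gives $Q=\sum_i\sum_{z\in Y_i}|\Gamma_i(z)\setminus A_i|$, the sum over all colors of the losses in Lemma~\ref{lem:degrees}.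

\begin{lemma}\label{lem:count}
$Q+2nb\le (b+c)\,(2rn-(N-1))$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:degrees} with the set $W$ to each color and add. The left sides sum to $|W|(N-1)$, and the right sides sum to $2rn|W|-2n\sum_i|A_i|-Q\le 2rn|W|-2nb-Q$.
\end{proof}

\begin{remark}\label{rem:threshold}
A tight vertex has total degree at most $n+(r-1)2n$. So if $N\ge(2r-1)n+2$, then $c=0$, and Lemma~\ref{lem:count} gives $2nb\le b(n-1)$, which forces $b=0$: all vertices are ordinary. This is the case of $S_{n,n}$ in the known result quoted in the introduction. For $r=2$ the lemma is nearly sharp one vertex below this threshold. In the coloring of Theorem~\ref{thm:two} with $N=3n+1$ we have $C=R$, $B=T$ and $Q=n(n-1)$, and the lemma reads $3n^2-n\le 3n^2+n$.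
\end{remark}

Slightly below the threshold tight vertices are no longer excluded by their degrees, but they have almost no slack. This is what we exploit.

\section{A model case with three colors}\label{sec:model}

The following statement is not used later; its proof is the proof of Theorem~\ref{thm:main} with all error terms removed.

\begin{proposition}\label{prop:model}
Let $n\ge180$ and $N=5n+1$. There is no $3$-coloring of $K_N$ without a monochromatic $S_{n,n}$ in which every vertex is tight.
\end{proposition}

\begin{proof}
Suppose there is one. Every vertex has total degree $5n$, so its degrees are exactly $n$ in one color and $2n$ in the other two.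

\emph{Cliques.} Let $xz$ be an edge of color $k$ with both ends $k$-large. The set $\Gamma_k(x)\cup\{x\}$ has $2n+1$ elements and lies in $\Gamma_k(x)\cup\Gamma_k(z)$, which has at most $2n+1$ elements by \eqref{eq:diff}. So the two sets are equal, and by symmetry $\Gamma_k(x)\cup\{x\}=\Gamma_k(z)\cup\{z\}$. Conversely, two distinct vertices with this property are adjacent in color $k$. Partition $X_k$ into classes according to the set $\Gamma_k(x)\cup\{x\}$. The class of $x$ consists of $x$ and its $k$-large neighbors in color $k$, and it is a clique in color $k$. Two classes of different colors share at most one vertex, since an edge has only one color.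

Let $\Sigma$ be the number of triples $(x,k,y)$ such that $xy$ has color $k$ and both $x$ and $y$ are $k$-large.

\emph{Lower bound.} There are $4nN$ triples with $xy$ of color $k$ and $x$ being $k$-large. In at most $nN$ of them $y$ is $k$-small, because each $y$ is small in one color and has $n$ neighbors in it. So $\Sigma\ge 3nN$.

\emph{Upper bound.} Call a class big if it has more than $n/2$ vertices. Eleven disjoint big classes would have more than $11n/2>N$ vertices, so each color has at most $10$ big classes, and at most $3\cdot 10^2$ vertices lie in two big classes. Such a vertex $x$ is the first entry of at most $4n$ triples, and any other vertex of at most $2n+\frac n2$. So $\Sigma\le\frac52 nN+300\cdot\frac32n$.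

Together, $\frac12 nN\le 450n$, that is $N\le900$, while $N\ge901$.
\end{proof}

With $r$ colors the lower count becomes $(2r-2)nN-nN=(2r-3)nN$, to be compared with the $2nN$ that one big clique per vertex can supply. The difference $2r-5$ is positive exactly when $r\ge3$.

Three things must be repaired. First, below the threshold the large degrees of tight vertices are only close to $2n$, so neighborhoods agree only approximately and there is no partition into classes; we replace it by weights. Second, not all vertices are tight. Lemma~\ref{lem:count} bounds the number of huge vertices by roughly the number of tight ones, but ordinary vertices need a separate argument, given in Section~\ref{sec:many}. Third, the number of big classes grows with $r$, and to obtain an $\epsilon_0$ independent of $r$ all losses must be kept to a small multiple of $r$.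

\section{Just below the threshold}\label{sec:setup}

We begin the proof of Theorem~\ref{thm:main}. Let $r\ge3$, $n\ge1$ and $\delta=2\epsilon_0=4\cdot10^{-10}$. Deleting vertices creates no monochromatic $S_{n,n}$, so we may take $N=\lfloor(2r-1-\delta)(n+1)\rfloor$. For the rest of the paper we assume that an $r$-coloring of $K_N$ has no monochromatic $S_{n,n}$, we use the notation of Section~\ref{sec:tight}, and we seek a contradiction. Since $N>(2r-1-\delta)(n+1)-1$,
\begin{equation}\label{eq:N}
N-1>(2r-1-\delta)n+(2r-3-\delta)>(2r-1-\delta)n .
\end{equation}

\begin{lemma}\label{lem:tight}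
Every $x\in C$ is small in exactly one color $\sigma(x)$. For $k\ne\sigma(x)$ put $\Delta_k(x)=2n+1-d_k(x)$. Then $\Delta_k(x)\ge1$ and
\begin{equation}\label{eq:slack}
\sum_{k\ne\sigma(x)}d_k(x)\ge(2r-2-\delta)n,\qquad \sum_{k\ne\sigma(x)}\Delta_k(x)<\delta n .
\end{equation}
In particular, if $C\ne\emptyset$, then $n>2/\delta$.
\end{lemma}

\begin{proof}
All degrees of $x$ are at most $2n$, so $\Delta_k(x)\ge1$. If $x$ were small in two colors, then $N-1\le 2n+(r-2)2n=(2r-2)n$, contrary to \eqref{eq:N}. By \eqref{eq:N},
\[
\sum_{k\ne\sigma(x)}d_k(x)\ge N-1-n>(2r-2-\delta)n+2r-3-\delta,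
\]
which gives the first bound. Subtracting from $(r-1)(2n+1)$ gives $\sum_k\Delta_k(x)<\delta n+2-r+\delta<\delta n$. This sum has $r-1\ge2$ terms, each at least $1$, so $\delta n>2$.
\end{proof}

The number $\Delta_k(x)$ is the right side of \eqref{eq:diff}. We shall use that inequality in the following form: if $x\in C\cap X_k$ and $y\in\Gamma_k(x)\cap X_k$, then
\begin{equation}\label{eq:near}
|\Gamma_k(y)\setminus\Gamma_k(x)|\le\Delta_k(x)<\delta n .
\end{equation}
Note that for $x\in C$, the condition $x\in X_k$ means $k\neq\sigma(x)$.

\begin{lemma}\label{lem:bQ}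
$Q\le(1+\delta)nc$, $\ b\le 1.01\,c$, and $n|W|+Q\le 2.01\,nc$.
\end{lemma}

\begin{proof}
By \eqref{eq:N}, $2rn-(N-1)<(1+\delta)n$, so Lemma~\ref{lem:count} gives $Q+(1-\delta)nb\le(1+\delta)nc$. The bound on $Q$ follows. Dividing by $1-\delta$ gives $Q+nb\le\frac{1+\delta}{1-\delta}nc\le1.01\,nc$, which contains the bound on $b$, and adding $nc$ gives the third bound.
\end{proof}

\section{Tight vertices are a positive fraction}\label{sec:many}

Lemma~\ref{lem:bQ} shows that if there are few tight vertices, then almost all vertices are ordinary and almost all edges have two large ends. We exclude this by looking at the edges that leave a neighborhood $\Gamma_j(v)$ of size $d\ge\frac32n$. By \eqref{eq:diff}, color $j$ sends at most $2n+1-d$ such edges from each $j$-large neighbor of $v$. The other $r-1$ colors must supply the rest, and by Lemma~\ref{lem:bip} each covers only about a $2n/N$ fraction of them. To leading order this gives $N\le(2r-2)n+\frac{N}{N-d}(2n-d)$. For $r=2$, $N=3n$ and $d=\frac32n$ the last term equals $n$ and nothing is gained; for $r\ge3$, where $N$ is about $5n$ or more, it is at most about $\frac57n$,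 and this contradicts \eqref{eq:N} with room to spare.

\begin{lemma}\label{lem:many}
$c\ge rn/100$. Consequently $n>2/\delta$ and $N\le 2.01\,rn$.
\end{lemma}

\begin{proof}
Suppose $c<rn/100$. Then $b\le1.01c<N$, so there is a vertex $v\notin B$.

\emph{Choice of the color.} The numbers $2n-d_j(v)$ are nonnegative and sum to $2rn-(N-1)<(1+\delta)n<\frac32n$, so at most two of them exceed $\frac n2$. Hence $J=\{j:d_j(v)\ge\frac32n\}$ has $|J|\ge r-2\ge r/3$, where $r\ge3$ is used. For $j\in J$ the vertex $v$ is $j$-large: $\frac32n\ge n+1$ if $n\ge2$, and if $n=1$ the integer $d_j(v)\ge\frac32$ is at least $2$. We want a color in $J$ whose neighborhood sees little of $W$ and little of $Q$. Put $w_j=|\Gamma_j(v)\cap W|$ and $q_j=\sum_{y\in\Gamma_j(v)\setminus W}q(y)$. The sets $\Gamma_j(v)$ are disjoint, so $\sum_j(nw_j+q_j)\le n|W|+Q\le2.01\,nc$ by Lemma~\ref{lem:bQ}, and some $j\in J$ satisfies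
\[
nw_j+q_j\le\frac3r\cdot2.01\,nc\le0.07n^2 .
\]
Fix this $j$; then $w_j\le0.07n$ and $q_j\le0.07n^2$. Let $d=d_j(v)\in[\frac32n,2n]$, $U=\Gamma_j(v)\setminus W$ and $Z=V\setminus\Gamma_j(v)$. Then $|U|=d-w_j\ge1.4n$, $|Z|=N-d$ and $|U|+|Z|=N-w_j$.

\emph{Counting the edges $yz$ with $y\in U$, $z\in Z$.} The vertex $y$ is ordinary, so it is large and not huge in every color. There are three kinds of edges.
\begin{itemize}
\item Color $j$. The edge $vy$ has color $j$ and two $j$-large ends, and $z\in\Gamma_j(y)\setminus\Gamma_j(v)$. By \eqref{eq:diff} there are at most $|U|(2n+1-d)$ such edges.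
\item Color $k\ne j$ with $z\in Y_k$. Such an edge is counted by $q(y)$, so there are at most $q_j$ of them over all $k$.
\item Color $k\ne j$ with $z\in X_k$. By Lemma~\ref{lem:bip} there are at most $(2n+1)\frac{|U||Z|}{|U|+|Z|}$ of them for each of the $r-1$ colors $k$.
\end{itemize}
The three bounds add up to at least $|U||Z|$. Multiplying this inequality by $\frac{|U|+|Z|}{|U||Z|}$ and using $\frac{|U|+|Z|}{|Z|}\le\frac N{N-d}$, we obtain
\[
N-w_j\le(r-1)(2n+1)+\frac{N}{N-d}\,(2n+1-d)+\frac{N}{N-d}\cdot\frac{q_j}{|U|}.
\]

\emph{Estimates.} By \eqref{eq:N} and $r\ge3$, we have $N>(5-\delta)n$ and $N>2n+1$. The function $\frac{2n+1-d}{N-d}=1-\frac{N-2n-1}{N-d}$ decreases in $d$, so the second term is at most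
\[
\frac{N}{N-\frac32n}\Big(\frac n2+1\Big)\le\frac{5-\delta}{3.5-\delta}\Big(\frac n2+1\Big)\le1.43\Big(\frac n2+1\Big)=0.715n+1.43 .
\]
In the third term $\frac N{N-d}\le\frac{N}{N-2n}\le\frac{5-\delta}{3-\delta}\le1.7$ and $q_j/|U|\le0.07n^2/(1.4n)=0.05n$, so it is at most $0.085n$. Therefore
\[
N\le(2r-2)n+(r-1)+(0.07+0.715+0.085)n+1.43=(2r-2)n+0.87n+r+0.43 .
\]
On the other hand, \eqref{eq:N} gives $N>(2r-2)n+(1-\delta)n+2r-2-\delta$. Subtracting, $(0.13-\delta)n+(r-2.43-\delta)<0$, which is false for $r\ge3$.

So $c\ge rn/100>0$. Lemma~\ref{lem:tight} gives $n>2/\delta$, and then $N\le(2r-1)(n+1)\le2rn(1+\frac1n)\le2.01\,rn$.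
\end{proof}

If every vertex has degree at least $n+1$ in every color, then $c=0$, so Lemma~\ref{lem:many} already disposes of the second alternative in the Question.

\section{Near-cliques in two colors}\label{sec:cliques}

By a \emph{pair} we mean $(x,k)$ with $x\in C$ and $k\ne\sigma(x)$. As in the model case we count large neighbors in large colors. Let
\[
g_k(x)=|\Gamma_k(x)\cap X_k|\le 2n,\qquad \Sigma=\sum_{(x,k)}g_k(x).
\]

\begin{lemma}\label{lem:lower}
$\Sigma\ge cn(2r-3-2\delta)$.
\end{lemma}

\begin{proof}
We have $g_k(x)=d_k(x)-|\Gamma_k(x)\cap Y_k|$. A tight vertex $x$ is huge in no color, so $\sum_{k\ne\sigma(x)}|\Gamma_k(x)\cap Y_k|\le q(x)$. By \eqref{eq:slack} and Lemma~\ref{lem:bQ}, $\Sigma\ge c(2r-2-\delta)n-Q\ge c(2r-2-\delta)n-(1+\delta)nc$.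
\end{proof}

For the upper bound we need a substitute for the classes. Inequality \eqref{eq:near} controls neighborhoods only relative to a tight vertex, so we keep only tight neighbors: for a pair $(x,k)$ let
\[
K_k(x)=\Gamma_k(x)\cap X_k\cap C .
\]
For $x,z\in C\cap X_k$ we have $z\in K_k(x)$ if and only if $x\in K_k(z)$. Let $\eta=1/1500$ and $t=\eta n$. A pair $(x,k)$ is \emph{heavy} if $|K_k(x)|>t$ and \emph{light} otherwise; heavy pairs correspond to big classes. We record the constants
\[
\mu=\delta/\eta=6\cdot10^{-7},\qquad \sqrt\delta/\eta=2\cdot10^{-5}\cdot1500=0.03 .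
\]

\subsection*{Light pairs}
In the model case a vertex in a small class has few large neighbors. Here a light pair may have $g_k(x)$ as large as $2n$, with the neighbors outside $C$. We therefore count from the side of the neighbor $y$. The resulting bound is proportional to $N$ rather than to $c$, and this is why Lemma~\ref{lem:many} is needed.

\begin{lemma}\label{lem:light}
$\sum_{(x,k)\text{ light}}g_k(x)\le0.135\,rcn$.
\end{lemma}

\begin{proof}
The sum counts the triples $(x,k,y)$ with $(x,k)$ light and $y\in\Gamma_k(x)\cap X_k$. Fix $y$ and $k$ that occur in a triple $(x_0,k,y)$. Every $x$ that forms a triple with $k$ and $y$ lies in $\Gamma_k(y)\cap X_k\cap C$. Those in $\Gamma_k(x_0)$ lie in $K_k(x_0)$, and there are at most $t$ of them because $(x_0,k)$ is light. The others lie in $\Gamma_k(y)\setminus\Gamma_k(x_0)$, and there are at most $\delta n$ of them by \eqref{eq:near}. There are at most $rN$ choices of $(y,k)$, so Lemma~\ref{lem:many}, in the forms $N\le2.01rn$ and $rn\le100c$, bounds the sum by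
\[
rN(\eta+\delta)n\le2.01\,r^2n^2(\eta+\delta)\le201(\eta+\delta)\,rcn\le0.135\,rcn,
\]
since $201\eta=0.134$.
\end{proof}

\subsection*{Heavy pairs}
Let $h$ be the number of heavy pairs. We show that a tight vertex belongs, on average, to little more than one heavy pair. Give each heavy pair the weight $\omega(x,k)=1/|K_k(x)|<1/t$, and for a pair $(z,k)$ let
\[
f_k(z)=\sum_{x:\ (x,k)\text{ heavy},\ z\in K_k(x)}\omega(x,k).
\]
Each heavy pair $(x,k)$ spreads a total weight $1$ over $K_k(x)$, so $\sum_{(z,k)}f_k(z)=h$. When the sets $K_k(x)\cup\{x\}$ form a partition, as in the model case, $f_k(z)$ is $1$ if $(z,k)$ is heavy and $0$ otherwise. So $f_k$ is a fractional indicator of lying in a big clique of color $k$, and $\sum_z\sum_{k\ne l}f_k(z)f_l(z)$ measures how many vertices lie in two big cliques. The next lemma gives the two properties of the model in approximate form.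

\begin{lemma}\label{lem:ab}
\begin{itemize}
\item[(a)] $f_k(z)\le1+\mu$ for every pair $(z,k)$.
\item[(b)] If $(x,k)$ and $(x',l)$ are pairs with $k\ne l$ and $D=K_k(x)\cap K_l(x')$, then $|D|^2\le\sum_{z\in D}(\Delta_k(z)+\Delta_l(z))$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $s=|K_k(z)|$. Every $x$ in the sum defining $f_k(z)$ lies in $K_k(z)$, so the sum has at most $s$ terms. For such $x$ we have $K_k(z)\cap\Gamma_k(x)\subseteq K_k(x)$, and $|\Gamma_k(z)\setminus\Gamma_k(x)|\le\delta n$ by \eqref{eq:near}. Hence $|K_k(x)|\ge\max(t,s-\delta n)$ and $f_k(z)\le s/\max(t,s-\delta n)$. If $s\le t+\delta n$, this is at most $(t+\delta n)/t=1+\mu$. Otherwise it equals $1+\delta n/(s-\delta n)<1+\delta n/t=1+\mu$.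

(b) Let $z\in D$. Then $z\in C\cap X_k$ and $x\in\Gamma_k(z)\cap X_k$, so \eqref{eq:near} gives $|D\setminus\Gamma_k(z)|\le|\Gamma_k(x)\setminus\Gamma_k(z)|\le\Delta_k(z)$. With $x'$ and $l$ in place of $x$ and $k$ we get $|D\setminus\Gamma_l(z)|\le\Delta_l(z)$. No vertex is joined to $z$ in both colors, so every element of $D$ lies in $D\setminus\Gamma_k(z)$ or in $D\setminus\Gamma_l(z)$, and $|D|\le\Delta_k(z)+\Delta_l(z)$. Sum over $z\in D$.
\end{proof}

Part (b) gives $|D|<\delta n$ at once, but using this for each of the roughly $r^2$ pairs of colors separately would ignore that \eqref{eq:slack} bounds the \emph{sum} of the $\Delta_k(z)$ over all colors. The squared form lets us use the sum.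

\begin{lemma}\label{lem:heavy}
$h\le c\,(1+\mu+0.0603\,r)$.
\end{lemma}

\begin{proof}
We may assume $h>0$. Let $\sum^*$ denote summation over ordered couples of heavy pairs $(x,k),(x',l)$ with $k\ne l$, and write $\omega,\omega',D$ for $\omega(x,k)$, $\omega(x',l)$, $K_k(x)\cap K_l(x')$. Below, $z$ ranges over $C$ and $k,l$ over colors other than $\sigma(z)$. For fixed $z$ and $k\ne l$, the sum of $\omega\omega'$ over the couples with colors $k,l$ and $z\in D$ is $f_k(z)f_l(z)$. Interchanging the order of summation, for any function $\varphi$,
\begin{equation}\label{eq:swap}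
{\sum}^*\omega\omega'\sum_{z\in D}\varphi(z,k,l)=\sum_{z}\sum_{k\ne l}\varphi(z,k,l)f_k(z)f_l(z).
\end{equation}
By Lemma~\ref{lem:ab}(b), identity \eqref{eq:swap} with $\varphi=\Delta_k(z)+\Delta_l(z)$, the symmetry in $k$ and $l$, Lemma~\ref{lem:ab}(a) and \eqref{eq:slack},
\begin{align*}
{\sum}^*\omega\omega'|D|^2&\le2\sum_z\sum_{k\ne l}\Delta_k(z)f_k(z)f_l(z)\\
&\le2(1+\mu)\sum_z\Big(\sum_k\Delta_k(z)\Big)\Big(\sum_lf_l(z)\Big)\le2(1+\mu)\delta nh .
\end{align*}
Also $\sum^*\omega\omega'\le(\sum\omega)^2\le(h/t)^2$. Identity \eqref{eq:swap} with $\varphi=1$ and the Cauchy--Schwarz inequality give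
\[
\sum_z\sum_{k\ne l}f_k(z)f_l(z)={\sum}^*\omega\omega'|D|\le\Big({\sum}^*\omega\omega'\Big)^{1/2}\Big({\sum}^*\omega\omega'|D|^2\Big)^{1/2}\le\frac ht\sqrt{2(1+\mu)\delta nh}.
\]
The diagonal terms satisfy $\sum_z\sum_kf_k(z)^2\le(1+\mu)h$ by Lemma~\ref{lem:ab}(a). A second application of Cauchy--Schwarz, over $z\in C$, yields
\[
h^2=\Big(\sum_z\sum_kf_k(z)\Big)^2\le c\sum_z\Big(\sum_kf_k(z)\Big)^2\le c\,h\Big(1+\mu+\frac1t\sqrt{2(1+\mu)\delta nh}\Big).
\]
Divide by $h$. Under the root use the crude bound $h\le rc\le rN\le2.01r^2n$ from Lemma~\ref{lem:many}. The last term in the bracket is then at most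
\[
\sqrt{4.02(1+\mu)}\;\frac{\sqrt\delta}{\eta}\,r\le2.01\cdot0.03\,r=0.0603\,r .\qedhere
\]
\end{proof}

\subsection*{End of the proof of Theorem~\ref{thm:main}}
Each heavy pair contributes at most $2n$ to $\Sigma$. By Lemmas~\ref{lem:lower}, \ref{lem:light} and~\ref{lem:heavy},
\[
cn(2r-3-2\delta)\le\Sigma\le0.135\,rcn+2nh\le cn\,(0.135\,r+2+2\mu+0.1206\,r).
\]
Since $c>0$ by Lemma~\ref{lem:many}, we may divide by $cn$ and obtain $1.7444\,r\le5+2\mu+2\delta<5.00001$. But $r\ge3$ gives $1.7444\,r\ge5.2332$. This contradiction proves Theorem~\ref{thm:main}. \qed

\begin{remark}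
The margin in the last step is $2r-5$, which is at least $r/3$ for $r\ge3$, with equality at $r=3$. Against it stand the loss of about $201\eta\,r$ from the light pairs and the loss of about $4.02(\sqrt\delta/\eta)\,r$ from the heavy pairs. Both are linear in $r$, which is why $\epsilon_0$ does not depend on $r$. The first forces $\eta$ to be small, and the second then forces $\sqrt\delta$ to be small compared with $\eta$, which explains the size of $\epsilon_0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BDO}
Deepak Bal, Louis DeBiasio, Ella Oren-Dahan, \emph{On the multicolor Ramsey numbers of balanced double stars}, arXiv:2403.05677 (2024).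

\end{thebibliography}
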